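\title{Right $f$-injective rings need not be right FP-injective}

\begin{abstract}
A ring $R$ is right $f$-injective if every homomorphism from a finitely generated right ideal to $R_R$ extends to $R_R$. It is right FP-injective if, for every $m$, every homomorphism from a finitely generated submodule of the right module $R^m$ to $R_R$ extends to $R^m$. We show that the first property does not imply the second. For every field $k$ and every $m\ge 1$ we construct a local $k$-algebra $R$ such that every homomorphism from a finitely generated submodule of $R^m$ to $R_R$ extends to $R^m$, while some homomorphism from a cyclic submodule of $R^{m+1}$ to $R_R$ does not extend to $R^{m+1}$.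
\end{abstract}

\section{Introduction}

Rings are associative with identity, and ring homomorphisms preserve it. We write $\operatorname{Ext}^1_{R^{\rm op}}(-,-)$ for $\operatorname{Ext}$ in the category of right $R$-modules, viewed as left $R^{\rm op}$-modules. For a ring $R$ and $m\ge1$ consider the condition
\begin{itemize}
\item[$(\mathrm E_m)$] every homomorphism from a finitely generated submodule of the right module $R^m$ to $R_R$ extends to $R^m$.
\end{itemize}
For a submodule $K\subseteq R^m$ the sequence
$\operatorname{Hom}(R^m,R)\to\operatorname{Hom}(K,R)\to\operatorname{Ext}^1_{R^{\rm op}}(R^m/K,R)\to0$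
is exact. So $(\mathrm E_m)$ says that $\operatorname{Ext}^1_{R^{\rm op}}(R^m/K,R)=0$ for all finitely generated $K\subseteq R^m$. The ring $R$ is called \emph{right $f$-injective} if $(\mathrm E_1)$ holds, and \emph{right FP-injective} (or right absolutely pure) if $(\mathrm E_m)$ holds for all $m$, that is, if $\operatorname{Ext}^1_{R^{\rm op}}(M,R)=0$ for every finitely presented right module $M$. Since $R^m$ is a direct summand of $R^{m+1}$, $(\mathrm E_{m+1})$ implies $(\mathrm E_m)$. In particular, every right FP-injective ring is right $f$-injective. Whether the converse holds was raised as an open question by Shen (2011). We take the question from Parra and P\'erez \cite{PP}.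

The obvious attempt to prove the converse is an induction on the number of generators of a finitely presented module $M=x_1R+\dots+x_sR$, using the submodule $x_1R\cong R/I$ and the quotient $M/x_1R$. It needs $I$ to be finitely generated. This is guaranteed when $R$ is right coherent (Proposition~\ref{prop:coherent}), but not for arbitrary $R$. We show that without coherence the converse fails.

\begin{theorem}\label{thm:main}
For every field $k$ and every $m\ge1$ there is a local $k$-algebra $R$, with nil radical and residue field $k$, such that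
\begin{itemize}
\item[(i)] every homomorphism from a finitely generated submodule of $R^m$ to $R_R$ extends to $R^m$;
\item[(ii)] some homomorphism from a cyclic submodule of $R^{m+1}$ to $R_R$ does not extend to $R^{m+1}$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
There are right $f$-injective rings that are not right FP-injective. For $m=1$ the ring $R$ of Theorem~\ref{thm:main} is one: $(\mathrm E_1)$ holds, and there are $a_1,a_2\in R$ with $\operatorname{Ext}^1_{R^{\rm op}}\bigl(R^2/\binom{a_1}{a_2}R,\,R\bigr)\ne0$.
\end{corollary}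

\begin{proof}
Let $m=1$. Property (i) is $(\mathrm E_1)$. By (ii) there is $a=\binom{a_1}{a_2}\in R^2$ such that some homomorphism $aR\to R_R$ does not extend to $R^2$. By the exact sequence above, $\operatorname{Ext}^1_{R^{\rm op}}(R^2/aR,R)\ne0$.
\end{proof}

For $m=1$ the failure occurs at the smallest possible place, a module with two generators and one relation: for finitely presented cyclic modules the $\operatorname{Ext}$ group vanishes by $f$-injectivity.

\medskip
\noindent\textbf{The idea.} In matrix terms, condition $(\mathrm E_m)$ asks for many elements $x$ with prescribed annihilation properties. We start with a small algebra $A$ that violates $(\mathrm E_{m+1})$: it has elements $a_1,\dots,a_{m+1},b$ such that $b$ is not in the left ideal generated by the $a_i$, although every $x$ with $a_1x=\dots=a_{m+1}x=0$ satisfies $bx=0$. We adjoin the elements missing for $(\mathrm E_m)$, one generation after another, and take the union. The danger is that a new element is annihilated by all the $a_i$ but not by $b$, so that the violation of $(\mathrm E_{m+1})$ is lost. To prevent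 this, the elements of each ring of the chain have two coordinates. The first acts on a vector space $U$, and there are so many linear maps available that the equations we meet can be solved by linear algebra. The second lies in $A$, which never changes and records that $b\notin\sum_iRa_i$.

Section~\ref{sec:matrices} translates the problem and carries out the first step by hand. Section~\ref{sec:adjoin} gives the extension step and the passage to the union. Section~\ref{sec:nonlocal} proves (i) and (ii) for a ring that is not local, which already gives the first sentence of Corollary~\ref{cor:answer}. Section~\ref{sec:local} puts filtrations on the spaces $U$ to make the ring local. Section~\ref{sec:cons} contains consequences for matrix rings, countable examples, and the coherent case.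

\section{The problem in matrices, and the first step by hand}\label{sec:matrices}

For a set $X$ let $X^{p\times n}$ be the set of $p\times n$ matrices over $X$; $p=0$ and $n=0$ are allowed, and a product over an empty index set is zero. Elements of the right module $R^m$ are columns, so homomorphisms $R^m\to R_R$ are left multiplications by rows $c\in R^{1\times m}$.

\begin{lemma}\label{lem:matrix}
A ring $R$ satisfies $(\mathrm E_m)$ if and only if for all $n\ge1$, $H\in R^{m\times n}$ and $\beta\in R^{1\times n}$ with $\beta\notin R^{1\times m}H$ there is $x\in R^{n\times1}$ with $Hx=0$ and $\beta x\ne0$.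
\end{lemma}

\begin{proof}
Let $h_1,\dots,h_n$ be the columns of $H$. The assignment $h_j\mapsto\beta_j$ gives a well-defined homomorphism $\sum_jh_jR\to R_R$ if and only if $Hx=0$ implies $\beta x=0$ for all columns $x$. This homomorphism extends to $R^m$ if and only if $\beta=cH$ for some $c\in R^{1\times m}$. Every homomorphism from a finitely generated submodule of $R^m$ to $R_R$ arises in this way.
\end{proof}

To violate $(\mathrm E_{m+1})$ with a cyclic submodule we thus want $a_1,\dots,a_{m+1},b\in R$ such that
\begin{equation}\label{eq:target}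
b\notin\textstyle\sum_iRa_i,\qquad\text{but}\qquad a_1x=\dots=a_{m+1}x=0\ \Rightarrow\ bx=0\quad(x\in R).
\end{equation}

\medskip
\noindent\textbf{The algebra $A$.} From now on a field $k$ and $m\ge1$ are fixed. A simple algebra with elements as in \eqref{eq:target} is
\[
A=k\oplus\mathfrak m,\qquad \mathfrak m=k\alpha_1\oplus\dots\oplus k\alpha_{m+1}\oplus k\gamma,\qquad \mathfrak m^2=0 .
\]
Indeed $\sum_iA\alpha_i=\sum_ik\alpha_i$ does not contain $\gamma$, while $\alpha_ix=0$ forces $x\in\mathfrak m$ and then $\gamma x=0$. But $A$ does not satisfy even $(\mathrm E_1)$: $\alpha_2\notin A\alpha_1$, yet $\alpha_1x=0$ implies $\alpha_2x=0$.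

\medskip
\noindent\textbf{The first step, for $m=1$.} We repair this particular failure, with $H=\alpha_1$ and $\beta=\alpha_2$. The generic element killed by $\alpha_1$ is the generator $\bar1$ of the left $A$-module $N=A/A\alpha_1$, which has $k$-basis $\bar1,\bar\alpha_2,\bar\gamma$. To make $\bar 1$ into a ring element, let $A$ act on $U=A\oplus N$, let $\xi\in\operatorname{End}_k(U)$ send $1\in A$ to $\bar1$ and kill $\mathfrak m\oplus N$, and work in $\operatorname{End}_k(U)\times A$ with
\[
a_i=(\alpha_i\text{ acting on }U,\ \alpha_i),\qquad b=(\gamma\text{ acting on }U,\ \gamma),\qquad x=(\xi,0).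
\]
Then $a_1x=0$, while $a_2x$ and $bx$ have as first coordinates the maps $1\mapsto\bar\alpha_2$ and $1\mapsto\bar\gamma$ (zero on $\mathfrak m\oplus N$), so $a_2x\ne0$. On $N$ we still have: $\alpha_1u=\alpha_2u=0$ implies $\gamma u=0$. In fact, if $u\in\lambda\bar1+k\bar\alpha_2+k\bar\gamma$ with $\lambda\in k$, then $\alpha_2u=\lambda\bar\alpha_2$ and $\gamma u=\lambda\bar\gamma$. The implication would fail in $A/(A\alpha_1+A\alpha_2)$, but that module comes from a matrix $H$ with two rows. A single row cannot do this damage: for $h\in\mathfrak m$ the left ideal $Ah$ is spanned by $h$ over $k$, so it does not contain both $\alpha_1$ and $\alpha_2$. Lemma~\ref{lem:reduction} is the general form of this count.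

The next generation shows the real difficulty. Suppose we continued with the subalgebra $S$ generated by $a_1,a_2,b,x$. The products $a_ia_j$, $a_ib$, $ba_i$, $b^2$ vanish because $\mathfrak m^2=0$, and $xa_i=xb=x^2=0$ because $\xi$ kills $\mathfrak m\oplus N$. So $S$ is spanned by $1,a_1,a_2,b,x,a_2x,bx$, and $S\cdot a_2x=k\,a_2x$ does not contain $bx$. Moreover, $a_2xs=0$ implies $bxs=0$ for $s\in S$. If we now repaired this failure of $(\mathrm E_1)$ by adjoining $x'$ with $a_2xx'=0\ne bxx'$, then $z=xx'$ would satisfy $a_1z=a_2z=0\neq bz$, and \eqref{eq:target} would be destroyed.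

The cure is to enlarge the ring \emph{before} the next step, so that $bx$ is a left multiple of $a_2x$. Any linear map $\delta\in\operatorname{End}_k(U)$ with $\delta\bar\alpha_2=\bar\gamma$ gives $(\delta,0)\,a_2x=bx$. In general we may admit all pairs in $\operatorname{End}_k(U)\times A$. This does not endanger $b\notin\sum_iRa_i$, which is seen in the second coordinate.

\section{Adjoining annihilated elements}\label{sec:adjoin}

\begin{definition}
A \emph{marked algebra} is a $k$-algebra $F$ with a $k$-algebra homomorphism $\pi\colon F\to A$ and elements $a_1,\dots,a_{m+1},b\in F$ such that $\pi(a_i)=\alpha_i$ and $\pi(b)=\gamma$. Morphisms are $k$-algebra homomorphisms compatible with $\pi$, the $a_i$ and $b$. A left $F$-module $N$ is \emph{safe} if for $u\in N$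
\[
a_1u=\dots=a_{m+1}u=0\ \Rightarrow\ bu=0 .
\]
\end{definition}

Direct sums of safe modules are safe. For a marked algebra put $J=\pi^{-1}(\mathfrak m)$; then $F=k\oplus J$. For $H\in F^{p\times n}$ let
\[
N(H)=F^{1\times n}/F^{1\times p}H ,
\]
a left $F$-module, and let $\bar\rho$ be the class of a row $\rho$. For $p=0$ this is $F^{1\times n}$.

The following lemma generalizes the construction of $x$ in Section~\ref{sec:matrices}: it realizes the generators of all the modules $N(H)$ by ring elements.

\begin{lemma}\label{lem:adjoin}
Let $F$ be a marked algebra and $M=F\oplus\bigoplus_{n\ge1,\,H\in F^{m\times n}}N(H)$, a left $F$-module. Let $\theta\colon F\to\operatorname{End}_k(M)\times A$ send $f$ to $(\text{action of }f\text{ on }M,\ \pi(f))$. Then $\theta$ is an injective homomorphism of $k$-algebras. Given $n\ge1$ and $H\in F^{m\times n}$, let $\xi_j\in\operatorname{End}_k(M)$ $(1\le j\le n)$ send $1\in F$ to $\bar e_j\in N(H)$, where $e_j$ is the $j$-th unit row, and kill $J\subset F$ and all summands $N(H'')$. Then for $x=\bigl((\xi_1,0),\dots,(\xi_n,0)\bigr)^T$ and every $\rho\in F^{1\times n}$,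
\[
\theta(\rho)x=0\iff\rho\in F^{1\times m}H .
\]
In particular, $\theta(H)x=0$, and $\theta(\beta)x\ne0$ for every $\beta\in F^{1\times n}\setminus F^{1\times m}H$.
\end{lemma}

\begin{proof}
Clearly $\theta$ is a homomorphism, and it is injective because $F$ acts faithfully on its summand ${}_FF$. The first coordinate of $\theta(\rho)x=\bigl(\sum_j\rho_j\xi_j,0\bigr)$ vanishes on the complement $J\oplus\bigoplus N(H'')$ of $k\cdot1$ in $M$, and it sends $1$ to $\sum_j\rho_j\bar e_j=\bar\rho\in N(H)$. The last statement follows since the rows of $H$ lie in $F^{1\times m}H$.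
\end{proof}

\begin{lemma}\label{lem:union}
Let $F^{(0)}\hookrightarrow F^{(1)}\hookrightarrow\cdots$ be injective morphisms of marked algebras such that, for every $i$,
\begin{itemize}
\item[(a)] $F^{(i)}$ is safe as a left module over itself;
\item[(b)] for all $n\ge1$, $H\in (F^{(i)})^{m\times n}$ and $\beta\in(F^{(i)})^{1\times n}\setminus(F^{(i)})^{1\times m}H$ there is a column $x$ over $F^{(i+1)}$ with $Hx=0$ and $\beta x\ne0$.
\end{itemize}
Then $R=\bigcup_iF^{(i)}$ has properties (i) and (ii) of Theorem~\ref{thm:main}. More precisely, for $a=(a_1,\dots,a_{m+1})^T$ the assignment $ax\mapsto bx$ is a well-defined homomorphism $aR\to R_R$, and $b\notin\sum_iRa_i$, so this homomorphism does not extend to $R^{m+1}$.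
\end{lemma}

\begin{proof}
Let $H\in R^{m\times n}$ and $\beta\in R^{1\times n}\setminus R^{1\times m}H$ with $n\ge1$. All entries lie in some $F^{(i)}$, and $\beta\notin(F^{(i)})^{1\times m}H$. So (b) gives $x$ over $R$ with $Hx=0\ne\beta x$, and (i) follows from Lemma~\ref{lem:matrix}.

If $x\in R$ and $ax=0$, then $x\in F^{(i)}$ for some $i$, so $bx=0$ by (a). Hence $ax\mapsto bx$ is well defined. The maps $\pi$ of the $F^{(i)}$ agree and give $\pi\colon R\to A$ with $\pi(a_i)=\alpha_i$ and $\pi(b)=\gamma$. If $b=\sum_ir_ia_i$ with $r_i\in R$, then $\gamma=\sum_i\pi(r_i)\alpha_i\in\sum_ik\alpha_i$, which is false. An extension of $ax\mapsto bx$ to $R^{m+1}$ would be left multiplication by a row $(r_1,\dots,r_{m+1})$ with $\sum_ir_ia_i=b$, so there is none.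
\end{proof}

Condition (b) will come from Lemma~\ref{lem:adjoin}. For (a), suppose that $F^{(i+1)}$ is a subalgebra of $\operatorname{End}_k(M)\times A$, with $M$ built from $F^{(i)}$ as in Lemma~\ref{lem:adjoin}. If $M$ is safe, then so is $F^{(i+1)}$ as a left module over itself: when $a_1x=\dots=a_{m+1}x=0$, the first coordinate of $x$ maps $M$ into the common kernel of the $a_j$ on $M$, and the second coordinate of $x$ lies in $\mathfrak m$. So we must see that $F$ and all $N(H)$ with $H\in F^{m\times n}$ are safe. Safety of $N(H)$ is the following \emph{transfer} from the $a_i$ to $b$, for $y\in F^{1\times n}$: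
\[
a_iy=c_iH\ \text{ for some rows }c_i\ (1\le i\le m+1)\quad\Longrightarrow\quad by=dH\ \text{ for some row }d.
\]

\section{The ring without locality}\label{sec:nonlocal}

We first reduce transfer to rows $y$ with entries in the radical. In this step the $m$ rows of $H$ are played off against the $m+1$ elements $a_i$: a unit entry of $y$ forces a unit entry in $H$, and then a row and a column can be split off. We allow error terms in ideals $P$ and $Q$: here $P=Q=0$ suffices, but Section~\ref{sec:local} needs the general form.

\begin{lemma}\label{lem:reduction}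
Let $F$ be a marked algebra that is local with radical $J=\pi^{-1}(\mathfrak m)$. Let $P,Q$ be two-sided ideals of $F$ with $\pi(P)\subseteq k\gamma$. For $0\le p\le m$, $n\ge0$, $H\in F^{p\times n}$ and $y\in F^{1\times n}$ consider the statement
\[
T(H,y):\quad
\begin{array}{l}
\text{if there are }c_i\in F^{1\times p}\text{ with }a_iy-c_iH\in P^{1\times n}\ (1\le i\le m+1),\\
\text{then there is }d\in F^{1\times p}\text{ with }by-dH\in Q^{1\times n}.
\end{array}
\]
If $T(H,y)$ holds for all such $p,n,H,y$ with $y\in J^{1\times n}$, then it holds for all such $p,n,H,y$.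
\end{lemma}

\begin{proof}
We use induction on $p$; the case $p=0$ is included in the argument. Let $z_i=a_iy-c_iH\in P^{1\times n}$ and $y\notin J^{1\times n}$; so $n\ge1$. For $g\in GL_n(F)$ and $v\in GL_p(F)$ we may replace $(H,y,c_i)$ by $(vHg,\,yg,\,c_iv^{-1})$. Then $z_i$ becomes $z_ig\in P^{1\times n}$, and if $d'$ solves the new problem, then $d=d'v$ solves the old one. Since $F$ is local, $y$ has a unit entry, and column operations achieve $y=(1,0,\dots,0)$. Let $h$ be the first column of $H$ and $z_{i1}$ the first entry of $z_i$. Then $a_i=c_ih+z_{i1}$.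

Suppose $h\in J^{p\times1}$ (this includes the case $p=0$). Apply $\pi$. The entries of $\pi(h)$ lie in $\mathfrak m$ and $\mathfrak m^2=0$, so $\pi(c_ih)$ is a $k$-linear combination of the $p$ entries of $\pi(h)$. Since $\pi(z_{i1})\in k\gamma$, the $m+1$ elements $\alpha_1,\dots,\alpha_{m+1}$, which are linearly independent modulo $k\gamma$, lie modulo $k\gamma$ in the span of $p\le m$ elements. This is a contradiction.

So $p\ge1$ and $h$ has a unit entry. Row operations on $H$, which do not affect $y$, achieve $h=(1,0,\dots,0)^T$. Write
\[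
H=\begin{pmatrix}1&h'\\0&H'\end{pmatrix},\qquad c_i=(c_{i1},c_i'),\qquad z_i=(z_{i1},z_i'),
\]
with $h'\in F^{1\times(n-1)}$ and $H'\in F^{(p-1)\times(n-1)}$. The definition of $z_i$ reads
$a_i=c_{i1}+z_{i1}$ and $0=c_{i1}h'+c_i'H'+z_i'$. Substituting $c_{i1}=a_i-z_{i1}$ gives
\[
a_ih'-(-c_i')H'=z_{i1}h'-z_i'\in P^{1\times(n-1)}.
\]
By induction, $T(H',h')$ holds, so there is $d'\in F^{1\times(p-1)}$ with $bh'-d'H'\in Q^{1\times(n-1)}$. For $d=(b,-d')$ we get $by-dH=\bigl(0,\,-(bh'-d'H')\bigr)\in Q^{1\times n}$.
\end{proof}

The bound $p\le m$ cannot be relaxed. Over $F=A$ with $P=Q=0$, take $p=m+1$, $n=1$, $H=(\alpha_1,\dots,\alpha_{m+1})^T$, $y=1$ and $c_i$ the unit rows. Then $\alpha_iy=c_iH$, but $\gamma\notin A^{1\times(m+1)}H$.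

\begin{proposition}\label{prop:nonlocal}
Let $U$ be a $k$-space with $\alpha_{1,U},\dots,\alpha_{m+1,U},\gamma_U\in\operatorname{End}_k(U)$ such that $\bigcap_i\ker\alpha_{i,U}\subseteq\ker\gamma_U$. Mark the algebra $F=\operatorname{End}_k(U)\times A$ by the second projection $\pi$ and $a_i=(\alpha_{i,U},\alpha_i)$, $b=(\gamma_U,\gamma)$. Then $N(H)$ is safe for all $0\le p\le m$, $n\ge0$ and $H\in F^{p\times n}$.
\end{proposition}

\begin{proof}
Let $a_iy=c_iH$ for all $i$. As $F$ is a product, we can find the two coordinates of $d$ separately. We denote coordinates by superscripts $U$ and $A$.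

In $A$ we have $\alpha_iy^A=c_i^AH^A$. Apply Lemma~\ref{lem:reduction} to the local algebra $A$, marked by $\pi=\operatorname{id}$, the $\alpha_i$ and $\gamma$, with $P=Q=0$. Its hypothesis holds with $d=0$, because $y\in\mathfrak m^{1\times n}$ implies $\gamma y=0$. So $\gamma y^A=d^AH^A$ for some $d^A$.

In $\operatorname{End}_k(U)$, regard $H^U\colon U^n\to U^p$ and $y^U\colon U^n\to U$ as linear maps on columns. If $H^Uu=0$, then $\alpha_{i,U}y^Uu=c_i^UH^Uu=0$ for all $i$, so $\gamma_Uy^Uu=0$. Hence $\gamma_Uy^U$ vanishes on $\ker H^U$ and factors as $d^UH^U$ with a linear map $d^U\colon U^p\to U$, that is, a row over $\operatorname{End}_k(U)$.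
\end{proof}

\begin{corollary}\label{cor:nonlocal}
There is a $k$-algebra $R$ with properties (i) and (ii) of Theorem~\ref{thm:main}.
\end{corollary}

\begin{proof}
Let $U^{(0)}=0$ and $F^{(0)}=\operatorname{End}_k(U^{(0)})\times A\cong A$. Given $F^{(i)}=\operatorname{End}_k(U^{(i)})\times A$ as in Proposition~\ref{prop:nonlocal}, let $U^{(i+1)}=M$ be the module of Lemma~\ref{lem:adjoin} for $F=F^{(i)}$, with the actions of $a_1,\dots,a_{m+1},b$ as $\alpha_{1,M},\dots,\alpha_{m+1,M},\gamma_M$. By Proposition~\ref{prop:nonlocal} with $p=0$, $n=1$ and with $p=m$, all summands of $M$ are safe, hence $M$ is safe. So Proposition~\ref{prop:nonlocal} applies to $F^{(i+1)}=\operatorname{End}_k(M)\times A$, and $\theta\colon F^{(i)}\to F^{(i+1)}$ is an injective morphism of marked algebras. In Lemma~\ref{lem:union}, (a) is the case $p=0$, $n=1$ of Proposition~\ref{prop:nonlocal}, and (b) is Lemma~\ref{lem:adjoin}.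
\end{proof}

\section{The local ring}\label{sec:local}

The ring constructed for Corollary~\ref{cor:nonlocal} is not local, since it contains the idempotents $(1,0)\neq0,1$ of $\operatorname{End}_k(U^{(i)})\times A$ for $i\ge1$. For a local ring we must do with fewer linear maps on $U$. The toy computation of Section~\ref{sec:matrices} suggests which: give $1,\alpha_i,\gamma\in A$ the degrees $0,1,2$ and shift $N$ by one, so that $\bar1,\bar\alpha_2,\bar\gamma$ have degrees $1,2,3$. Then multiplication by $\alpha_i$ and $\gamma$, the map $\xi\colon1\mapsto\bar1$, and $\delta\colon\bar\alpha_2\mapsto\bar\gamma$ all raise degrees. So we filter $U$ and admit only scalars plus maps that raise the filtration. Now $d^U$ in the proof of Proposition~\ref{prop:nonlocal} must raise degrees by one, and for this the condition $\bigcap_i\ker\alpha_{i,U}\subseteq\ker\gamma_U$ must be sharpened: \emph{whenever all the $\alpha_{i,U}u$ lie in some step of the filtration, $\gamma_Uu$ must lie in the next one}. It is this sharper condition that has to survive the passage to $N(H)$.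

\subsection{Filtered spaces and the algebras $F(U)$}

A \emph{filtered space} is a $k$-space $U$ with a decreasing chain of subspaces $U_r$ $(r\in\mathbb Z)$ such that $U_r=U$ for $r\le0$ and $U_r=0$ for $r\ge\ell$, for some $\ell\ge1$. Let
\[
E_r(U)=\{t\in\operatorname{End}_k(U):\ tU_s\subseteq U_{s+r}\text{ for all }s\in\mathbb Z\}.
\]
Then $E_rE_s\subseteq E_{r+s}$, and $E_r=0$ for $r\ge\ell$. A filtered space $U$ is \emph{admissible} if it is equipped with $\alpha_{1,U},\dots,\alpha_{m+1,U}\in E_1(U)$ and $\gamma_U\in\operatorname{End}_k(U)$ such that for all $u\in U$ and $r\in\mathbb Z$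
\begin{equation}\label{eq:S}
\alpha_{i,U}u\in U_r\ \ (1\le i\le m+1)\quad\Longrightarrow\quad\gamma_Uu\in U_{r+1}.
\end{equation}
If $u\in U_s$, then $\alpha_{i,U}u\in U_{s+1}$ for all $i$, so $\gamma_Uu\in U_{s+2}$ by \eqref{eq:S}. Hence $\gamma_U\in E_2(U)$. This dictates the degrees in $A$: put
\[
A_1=\mathfrak m,\qquad A_2=k\gamma,\qquad A_r=0\ \ (r\ge3).
\]
Then $A_rA_s\subseteq A_{r+s}$ for $r,s\ge1$, because $\mathfrak m^2=0$.

For admissible $U$ let
\[
F(U)=\{(\lambda+t,\ \lambda+\mu):\ \lambda\in k,\ t\in E_1(U),\ \mu\in\mathfrak m\}\subseteq\operatorname{End}_k(U)\times A .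
\]
Write $F=F(U)$, and $f=(f^U,f^A)$ for its elements, similarly for matrices. With $\pi(f)=f^A$, $a_i=(\alpha_{i,U},\alpha_i)$ and $b=(\gamma_U,\gamma)$ this is a marked algebra. Put $F_r=E_r(U)\times A_r$ for $r\ge1$ and $F_r=F$ for $r\le0$. The $F_r$ form a decreasing chain of two-sided ideals, $F_rF_s\subseteq F_{r+s}$ for $r,s\ge0$, and $F_r=0$ for $r\ge\max(\ell,3)$. In particular, $F_1=\pi^{-1}(\mathfrak m)=J$ is nilpotent with $F/J=k$, so $F$ is local with radical $J$. Finally, $a_i\in F_1$ and $b\in F_2$.

\subsection{Decompositions adapted to two chains}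

\begin{lemma}\label{lem:adapted}
Let $V=K_0\supseteq K_1\supseteq\dots\supseteq K_N=0$ and $V=L_0\supseteq L_1\supseteq\dots\supseteq L_{N'}=0$ be chains of subspaces of a $k$-space $V$. For $0\le t<N$ and $0\le s<N'$ choose a complement $C_{ts}$ of $(K_{t+1}\cap L_s)+(K_t\cap L_{s+1})$ in $K_t\cap L_s$. Then
\[
V=\bigoplus_{t,s}C_{ts},\qquad K_t=\bigoplus_{t'\ge t,\,s}C_{t's},\qquad L_s=\bigoplus_{t,\,s'\ge s}C_{ts'} .
\]
\end{lemma}

\begin{proof}
Descending induction on $t+s$ gives $K_t\cap L_s=\sum_{t'\ge t,\,s'\ge s}C_{t's'}$; the sum is empty, and $K_t\cap L_s=0$, if $t=N$ or $s=N'$. Taking $s=0$ or $t=0$ we see that $K_t$, $L_s$ and $V$ are the sums of the subspaces indicated; it remains to show that the sum of all $C_{ts}$ is direct. Let $\sum c_{ts}=0$ with $c_{ts}\in C_{ts}$ not all zero. Take $t$ minimal such that some $c_{ts}\ne0$, and then $s$ minimal for this $t$. Solving for $c_{ts}$ we get $c_{ts}=p+q$ with $p\in K_t\cap L_{s+1}$ (the terms with the same $t$) and $q\in K_{t+1}$ (the others). Since $q=c_{ts}-p\in L_s$, we have $c_{ts}\in(K_t\cap L_{s+1})+(K_{t+1}\cap L_s)$.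 So $c_{ts}=0$ by the choice of $C_{ts}$, a contradiction.
\end{proof}

\subsection{Transfer with a gain of one}

\begin{lemma}\label{lem:transfer}
Let $U$ be admissible, $F=F(U)$, $0\le p\le m$, $n\ge0$, $H\in F^{p\times n}$, $y\in F^{1\times n}$ and $r\in\mathbb Z$. Suppose there are $c_i\in F^{1\times p}$ with
\[
z_i:=a_iy-c_iH\in F_r^{1\times n}\qquad(1\le i\le m+1).
\]
Then there is $d\in F^{1\times p}$ with $by-dH\in F_{r+1}^{1\times n}$.
\end{lemma}

\begin{proof}
If $r\le1$, take $d=0$: we have $b\in F_2\subseteq F_{r+1}$. Let $r\ge2$. Then $\pi(F_r)=A_r\subseteq k\gamma$, and the lemma is the statement $T(H,y)$ of Lemma~\ref{lem:reduction} for $P=F_r$ and $Q=F_{r+1}$. By that lemma we may assume $y\in J^{1\times n}$. We may also assume $n\ge1$.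

As before, $H^U\colon U^n\to U^p$ and $y^U\colon U^n\to U$ are linear maps; let
\[
f=\gamma_Uy^U\colon U^n\to U .
\]
We look for a row $d$ of the form $(d^U,0)$, where $d^U$ has entries in $E_1(U)$, such that $f-d^UH^U$ has entries in $E_{r+1}(U)$. Two depths of a vector $u\in U^n$ matter: that of $H^Uu$, which controls $d^UH^Uu$, and that of $u$ itself, which controls the error. Accordingly, put
\[
K_t=\{u\in U^n:H^Uu\in U_t^p\}\ (0\le t\le\ell),\quad K_{\ell+1}=0,\qquad L_s=U_s^n\ (0\le s\le\ell).
\]
Then $K_0=L_0=U^n$, $K_\ell=\ker H^U$ and $L_\ell=0$.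

\emph{Claim:} $f(K_t\cap L_s)\subseteq U_{\min(t,\,s+r)+1}$ for $0\le t\le\ell$ and $0\le s\le\ell$. Let $u\in K_t\cap L_s$. The entries of $c_i^U$ preserve the filtration, and those of $z_i^U$ lie in $E_r(U)$. So
\[
\alpha_{i,U}\,y^Uu=c_i^UH^Uu+z_i^Uu\in U_t+U_{s+r}=U_{\min(t,s+r)}\qquad(1\le i\le m+1),
\]
and \eqref{eq:S}, applied to the vector $y^Uu$, gives the claim.

We now split $f$ into a part controlled by $t$ and a part controlled by $s$. Take the decomposition $U^n=\bigoplus C_{ts}$ of Lemma~\ref{lem:adapted} for the chains $(K_t)_{0\le t\le\ell+1}$ and $(L_s)_{0\le s\le\ell}$. Let $f_1$ agree with $f$ on the $C_{ts}$ with $t\le s+r$ and vanish on the others; let $f_2=f-f_1$. By the claim, $f(C_{ts})\subseteq U_{t+1}$ if $t\le s+r$, and $f(C_{ts})\subseteq U_{s+r+1}$ otherwise. Hence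
\[
f_1(K_t)\subseteq U_{t+1}\ (0\le t\le\ell),\qquad f_2(L_s)\subseteq U_{s+r+1}\ (0\le s\le\ell),
\]
because $K_t$ is the sum of the $C_{t's}$ with $t'\ge t$, and $L_s$ is the sum of the $C_{ts'}$ with $s'\ge s$. The second inclusion says that $f_2$ is a row with entries in $E_{r+1}(U)$; for $s<0$ and $s>\ell$ the defining condition follows from the cases $s=0$ and $s=\ell$.

From the first inclusion, $f_1(\ker H^U)=f_1(K_\ell)\subseteq U_{\ell+1}=0$. So $f_1=d_0H^U$ for a linear map $d_0\colon I\to U$ on $I=\operatorname{im}H^U$. If $v\in I\cap U_t^p$ with $0\le t\le\ell$, then $v=H^Uu$ with $u\in K_t$, so $d_0v=f_1(u)\in U_{t+1}$. We extend $d_0$ to $U^p$ with the same property. Lemma~\ref{lem:adapted}, applied to $U^p$ with the chains $(U_t^p)_{0\le t\le\ell}$ and $U^p\supseteq I\supseteq0$, gives $U^p=\bigoplus_t(C'_{t0}\oplus C'_{t1})$ with $I=\bigoplus_tC'_{t1}$ and $U_t^p=\bigoplus_{t'\ge t}(C'_{t'0}\oplus C'_{t'1})$. Thus $X=\bigoplus_tC'_{t0}$ is a complement of $I$ with $U_t^p=(I\cap U_t^p)\oplus(X\cap U_t^p)$ for all $t$. Extending $d_0$ by $0$ on $X$ we obtain $d^U\colon U^p\to U$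 with $d^U(U_t^p)\subseteq U_{t+1}$, a row with entries in $E_1(U)$.

Let $d=(d^U,0)\in J^{1\times p}$. The $U$-coordinate of $by-dH$ is $f-f_1=f_2$, with entries in $E_{r+1}(U)$. Its $A$-coordinate is $\gamma y^A=0$, since $y^A$ has entries in $\mathfrak m$. So $by-dH\in F_{r+1}^{1\times n}$.
\end{proof}

The gain of one in \eqref{eq:S} was used to get $d^U$ into $E_1(U)$, and the lemma reproduces it. The assumption $y\in J^{1\times n}$ made it possible to take $d^A=0$; in general the coordinates of $d$ are coupled by their common residue in $k$.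

\subsection{The extension step and the end of the proof}

\begin{lemma}\label{lem:step}
Let $U$ be admissible, $F=F(U)$, and let $M$ and $\theta$ be as in Lemma~\ref{lem:adjoin}. Let $N(H)_r$ be the image of $F_r^{1\times n}$ in $N(H)$, and put
\[
M_r=F_r\oplus\bigoplus_{n\ge1,\,H\in F^{m\times n}}N(H)_{r-1}\qquad(r\in\mathbb Z).
\]
With this filtration and the actions of $a_1,\dots,a_{m+1},b$ as $\alpha_{1,M},\dots,\alpha_{m+1,M},\gamma_M$, the space $M$ is admissible. Moreover, $\theta$ is a morphism of marked algebras $F\to F(M)$, and the elements $(\xi_j,0)$ of Lemma~\ref{lem:adjoin} lie in $F(M)$.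
\end{lemma}

\begin{proof}
We have $M_r=M$ for $r\le0$, and $M_r=0$ for $r>\max(\ell,3)$. Since $JF_r\subseteq F_{r+1}$ for all $r\in\mathbb Z$, also $JN(H)_{r-1}\subseteq N(H)_r$, and so $JM_r\subseteq M_{r+1}$: elements of $J$ act on $M$ by elements of $E_1(M)$. In particular this holds for the $a_i$. Condition \eqref{eq:S} can be checked on the summands of $M$. On $F$ it says that $a_iy\in F_r$ for all $i$ implies $by\in F_{r+1}$, which is Lemma~\ref{lem:transfer} with $p=0$ and $n=1$. On $N(H)$ it says, after the shift, that $a_i\bar y\in N(H)_{r-1}$ for all $i$ implies $b\bar y\in N(H)_r$. Here $a_i\bar y\in N(H)_{r-1}$ means that $a_iy-c_iH\in F_{r-1}^{1\times n}$ for some row $c_i$, so this is Lemma~\ref{lem:transfer} with $p=m$ and $r-1$ for $r$. Hence $M$ is admissible.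

If $f\in\lambda+J$ with $\lambda\in k$, then $f$ acts on $M$ as an element of $\lambda+E_1(M)$, and $f^A\in\lambda+\mathfrak m$. So $\theta(f)\in F(M)$. By construction $\theta$ respects $\pi$ and sends $a_i,b$ to the distinguished elements of $F(M)$.

Finally, $\xi_j(M)\subseteq N(H)=N(H)_0\subseteq M_1$; this is what the shift is for. Also $\xi_j(M_1)=0$, since $M_1\cap F=J$. So $\xi_jM_s\subseteq M_{s+1}$ for $s\le0$ and $\xi_jM_s=0$ for $s\ge1$. Hence $\xi_j\in E_1(M)$ and $(\xi_j,0)\in F(M)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]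
Start with the admissible space $U^{(0)}=0$, so that $F^{(0)}=F(U^{(0)})\cong A$. Given $F^{(i)}=F(U^{(i)})$, let $U^{(i+1)}$ be the admissible space $M$ of Lemma~\ref{lem:step} for $U=U^{(i)}$, and let $F^{(i+1)}=F(U^{(i+1)})$. The maps $\theta\colon F^{(i)}\to F^{(i+1)}$ are injective morphisms of marked algebras. We check the hypotheses of Lemma~\ref{lem:union}. Condition (b) holds by Lemma~\ref{lem:adjoin}, since the elements $(\xi_j,0)$ lie in $F^{(i+1)}$. For (a), let $x\in F=F^{(i)}$ with $a_jx=0$ for all $j$, and take $r$ so large that $F_r=F_{r+1}=0$. Lemma~\ref{lem:transfer} with $p=0$, $n=1$ and $y=x$ gives $bx\in F_{r+1}=0$. So $R=\bigcup_iF^{(i)}$ has properties (i) and (ii).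

The radical of $F^{(i)}$ is $\pi^{-1}(\mathfrak m)$, and the maps $\pi$ are compatible. So the union of these nilpotent ideals is a nil ideal $\mathfrak n$ of $R$ with $R=k\oplus\mathfrak n$. Elements outside $\mathfrak n$ are units, so $R$ is local with nil radical $\mathfrak n$ and residue field $k$.
\end{proof}

\section{Consequences}\label{sec:cons}

\subsection{Matrix rings}

A ring is \emph{right P-injective} (principally injective) if every homomorphism from a principal right ideal to the ring extends to the whole ring. Every right $f$-injective ring is right P-injective.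

\begin{proposition}\label{prop:matrixrings}
For the ring $R$ constructed for $m$ in the proof of Theorem~\ref{thm:main}, $M_m(R)$ is right $f$-injective, while $M_{m+1}(R)$ is not even right P-injective.
\end{proposition}

\begin{proof}
Suppose $X_j\mapsto B_j$ $(1\le j\le s)$ defines a homomorphism from the right ideal $\sum_jX_jM_m(R)$ to $M_m(R)$. Put $X=[X_1\cdots X_s]$ and $B=[B_1\cdots B_s]$, matrices in $R^{m\times ms}$. Let $x\in R^{ms\times1}$ with $Xx=0$. Fill up $x$ with zero columns to an $ms\times m$ matrix, with blocks $Y_1,\dots,Y_s\in M_m(R)$. Then $\sum X_jY_j=0$, so $\sum B_jY_j=0$, and therefore $Bx=0$. By (i) and Lemma~\ref{lem:matrix}, applied to $H=X$ and each row of $B$, we have $B=CX$ with $C\in M_m(R)$. So the homomorphism is left multiplication by $C$ and extends.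

For the second claim let $X\in M_{m+1}(R)$ have first column $a=(a_1,\dots,a_{m+1})^T$ and zeros elsewhere, and let $B\in M_{m+1}(R)$ have entry $b$ at place $(1,1)$ and zeros elsewhere. If $XY=0$, then $ay=0$ for every entry $y$ of the first row of $Y$, so $by=0$ by Lemma~\ref{lem:union}, and $BY=0$. Hence $XY\mapsto BY$ is a well-defined homomorphism from $XM_{m+1}(R)$ to $M_{m+1}(R)$. If it extended, then $B=CX$ for some $C$, and the entry at $(1,1)$ would give $b\in\sum_iRa_i$, contrary to Lemma~\ref{lem:union}.
\end{proof}

So for no $m$ does $f$-injectivity of $M_m(R)$ force P-injectivity of $M_{m+1}(R)$. For $m=1$ we see that right $f$-injectivity is not Morita invariant: $R$ has it and $M_2(R)$ does not.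

\subsection{Countable examples}

\begin{proposition}\label{prop:countable}
If $k$ is countable (for instance finite), then the ring in Theorem~\ref{thm:main} can be taken countable.
\end{proposition}

\begin{proof}
Let $R$ be the ring constructed above and $S_0$ the countable $k$-subalgebra generated by $a_1,\dots,a_{m+1},b$. Given a countable $k$-subalgebra $S_i$ of $R$, consider all pairs $(H,\beta)$ with $n\ge1$, $H\in S_i^{m\times n}$ and $\beta\in S_i^{1\times n}$; there are countably many. For each pair adjoin the entries of some $c\in R^{1\times m}$ with $\beta=cH$, if there is one. Otherwise adjoin the entries of some $x\in R^{n\times1}$ with $Hx=0\ne\beta x$, which exists by (i) and Lemma~\ref{lem:matrix}. Let $S_{i+1}$ be the resulting countable subalgebra and $S=\bigcup_iS_i$. If $H$ and $\beta$ are over $S$ and $\beta\notin S^{1\times m}H$, then they are over some $S_i$, and no $c$ was adjoined for this pair, so an $x$ was. Hence $S$ satisfies $(\mathrm E_m)$ by Lemma~\ref{lem:matrix}. The implication $ax=0\Rightarrow bx=0$ and $b\notin\sum_iSa_i$ are inherited from $R$, so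 $ax\mapsto bx$ is a homomorphism $aS\to S_S$ that does not extend to $S^{m+1}$. Finally, $S=k\oplus(S\cap\mathfrak n)$ with $S\cap\mathfrak n$ nil, so $S$ is local with nil radical and residue field $k$.
\end{proof}

\subsection{Coherent rings}

A ring is \emph{right coherent} if its finitely generated right ideals are finitely presented; equivalently, finitely generated submodules of finitely presented right modules are finitely presented. For such rings the induction described in the introduction works; this is well known.

\begin{proposition}\label{prop:coherent}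
A right coherent, right $f$-injective ring $R$ is right FP-injective.
\end{proposition}

\begin{proof}
Let $M=x_1R+\dots+x_sR$ be finitely presented. We show $\operatorname{Ext}^1_{R^{\rm op}}(M,R)=0$ by induction on $s$; the case $s=0$ is trivial. By coherence $x_1R\cong R/I$ is finitely presented, so $I$ is finitely generated and $\operatorname{Ext}^1_{R^{\rm op}}(x_1R,R)=0$ by $f$-injectivity. The module $M/x_1R$ is finitely presented with $s-1$ generators, so $\operatorname{Ext}^1_{R^{\rm op}}(M/x_1R,R)=0$ by induction. The exact sequence
\[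
\operatorname{Ext}^1_{R^{\rm op}}(M/x_1R,R)\to\operatorname{Ext}^1_{R^{\rm op}}(M,R)\to\operatorname{Ext}^1_{R^{\rm op}}(x_1R,R)
\]
finishes the proof.
\end{proof}

All the rings constructed in this paper to satisfy (i) and (ii) satisfy $(\mathrm E_m)$, hence $(\mathrm E_1)$, and violate $(\mathrm E_{m+1})$. Consequently, none of them is right coherent.

\begin{thebibliography}{1}
\bibitem{PP} Rafael Parra and Marco A. P\'erez, \emph{``$n$-Absolutely pure and $n$-flat modules, revisited''}, arXiv:2607.22482 (2026).
\end{thebibliography}
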